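# Wave operators over a bounded background: existence fails for every decay exponent below the dimension

## 1. The theorem, unpacked

**Theorem 1.** Let $d\ge 2$ and $0<\rho<d$. There are a real $v_0\in L^\infty(\mathbb R^d)$ with $0\le v_0\le d$, and a positive, radial, radially nonincreasing $v\in C^\infty(\mathbb R^d)$ with
$$|\partial^\alpha v(x)|\le C_\alpha(1+|x|)^{-\rho-|\alpha|}\qquad\text{for all multi-indices }\alpha, \tag{1}$$
such that for every real $\lambda\ne 0$ neither $W_+(H_0+\lambda v,H_0)$ nor $W_-(H_0+\lambda v,H_0)$ exists, where $H_0=-\Delta+v_0$.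

Recall the notation. For self-adjoint operators $H_0,H$ on $L^2(\mathbb R^d)$,
$$W_\pm(H,H_0)=\operatorname*{s-lim}_{t\to\pm\infty}e^{iHt}e^{-iH_0t}P_0^{(ac)},$$
where $P_0^{(ac)}$ is the orthogonal projection onto the absolutely continuous subspace of $H_0$; the wave operators exist if these strong limits exist. In plain words: start with a scattering state $u$ of the background $H_0$. Is there a state $u_+$ whose evolution under the full operator $H$ becomes, in norm, indistinguishable from $e^{-itH_0}u$ as $t\to+\infty$? If so, $u_+=W_+u$.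

Dmitri Yafaev, "Lectures on scattering theory", arXiv:math/0403213 (2004), asks the following. Let $H_0=-\Delta+v_0$ and $H=-\Delta+v_0+v$, where $v_0$ is real and $v$ is real with
$$|v(x)|\le C(1+|x|)^{-\rho},\qquad \rho>1.$$
Do the wave operators exist for an arbitrary $v_0\in L^\infty$? Two known results frame the question. (i) If $v_0=0$ and $\rho>1$, the wave operators exist and are complete (their ranges are the whole absolutely continuous subspace of $H$). (ii) If $v_0\in L^\infty$ is arbitrary and $\rho>d$, they exist and are complete, by the trace class method.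

Theorem 1 with $\lambda=1$ and $1<\rho<d$ answers the question negatively in every dimension $d\ge2$. For instance, for $d=2$ and $\rho=3/2$ there is a pair $v_0,v$ for which both wave operators fail to exist. Together with (ii), the threshold exponent for arbitrary bounded $v_0$ is exactly $d$: existence for every $\rho>d$, failure for every $\rho<d$. The borderline $\rho=d$ is not settled by the argument below.

Look at the order of the quantifiers. The pair $v_0,v$ is chosen once, and then the wave operators fail for all $\lambda\ne0$, so a small coupling constant does not help. Nor does regularity of $v$: it is positive, radial, monotone and satisfies symbol bounds. The background $v_0$ will be a sum $\sum_jV_j(|x_j|)$ of functions of one variable, each with values in $\{0,1\}$.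

A larger exponent makes (1) stronger, so we assume from now on
$$1<\rho<d.$$

## 2. Spectral densities and four standard facts

Scalar products are linear in the first argument, $1_B$ is an indicator function, and $|B|$ is Lebesgue measure. All potentials are bounded and real, so $-\Delta+\mathcal V$ is self-adjoint on $H^2(\mathbb R^d)$, whatever the bounded $\mathcal V$ is.

**Definition.** The *spectral measure* of $u$ with respect to $H$ is the finite measure $\mu_u$ with
$$\langle e^{-itH}u,u\rangle=\int e^{-itE}\,d\mu_u(E).\tag{2}$$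
The vector $u$ lies in the absolutely continuous (a.c.) subspace when $\mu_u=\omega_u(E)\,dE$; we call $\omega_u$ its *spectral density*.

**Example.** On $L^2(0,\infty)$ let $h=-d^2/dx^2$ with Neumann condition at $0$. The cosine transform $\eta\mapsto\int_0^\infty\cos(kx)\eta(x)\,dx$ is unitary onto $L^2((0,\infty),\frac2\pi dk)$ and turns $h$ into multiplication by $k^2$. If $f=\frac2\pi\int g(k)\cos(kx)\,dk$ with $g\in C_c^\infty(0,\infty)$, then $\langle e^{-ith}f,f\rangle=\frac2\pi\int|g|^2e^{-itk^2}dk$. With $E=k^2$, $dE=2k\,dk$, the spectral density of $f$ is $|g(k)|^2/(\pi k)$.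

We shall use four facts.

*Fact 1.* A finite measure whose Fourier transform is in $L^2(\mathbb R)$ has a density in $L^2(\mathbb R)$. Indeed, the inverse $L^2$ Fourier transform gives a function with the same Fourier transform as the measure, and a tempered distribution is determined by its Fourier transform.

*Fact 2 (Duhamel).* If $\tilde h=h+B$ with $B$ bounded and self-adjoint, then
$$e^{-it\tilde h}u-e^{-ith}u=-i\int_0^te^{-i(t-t')\tilde h}\,B\,e^{-it'h}u\,dt'. \tag{3}$$

*Fact 3.* If $W_+$ exists, it is isometric on the a.c. subspace of $H_0$, being there a strong limit of isometries, and $e^{-isH}W_+=W_+e^{-isH_0}$, because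
$$e^{-isH}e^{itH}e^{-itH_0}=e^{i(t-s)H}e^{-i(t-s)H_0}\,e^{-isH_0}.$$
Hence for $u$ in the a.c. subspace $\langle e^{-isH}W_+u,W_+u\rangle=\langle W_+e^{-isH_0}u,W_+u\rangle=\langle e^{-isH_0}u,u\rangle$. So the $H$-spectral measure of $W_+u$ equals the $H_0$-spectral measure of $u$. The same holds for $W_-$.

*Fact 4.* If $u\in H^2(\mathbb R^d)$ and $H=H_0+\lambda v$, then $\frac{d}{dt}e^{itH}e^{-itH_0}u=i\lambda\,e^{itH}ve^{-itH_0}u$. Hence, if $\int_0^\infty\|ve^{-itH_0}u\|dt<\infty$, the limit of $e^{itH}e^{-itH_0}u$ as $t\to+\infty$ exists. This is Cook's criterion.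

## 3. A constant perturbation, free motion, and the limit of Cook's criterion

**A constant.** Let $v\equiv c$, which does not decay. Then $e^{itH}e^{-itH_0}=e^{i\lambda ct}$ has no strong limit. The particle goes nowhere it would not have gone otherwise, but its phase runs away. This is the only mechanism we shall use: a decaying $v$ looks like a constant to a particle that lingers where $v$ is nearly constant.

**Free motion.** Let $v_0=0$, $\rho>1$, and let $\hat u\in C_c^\infty$ vanish on $|\xi|\le2\varepsilon$. In $(e^{it\Delta}u)(x)=(2\pi)^{-d/2}\int e^{ix\cdot\xi-it|\xi|^2}\hat u(\xi)\,d\xi$ the gradient of the phase is $x-2t\xi$. For $|x|\le\varepsilon|t|$ and $|\xi|\geq 2\varepsilon$ its length is at least $3\varepsilon|t|$, so repeated integration by parts gives $\|1_{\{|x|\le\varepsilon|t|\}}e^{it\Delta}u\|\le C_N(1+|t|)^{-N}$. Hence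
$$\|ve^{it\Delta}u\|\le C_N(1+|t|)^{-N}+C(1+\varepsilon|t|)^{-\rho},$$
which is integrable. Such $u$ are dense, so $W_\pm$ exist. The particle leaves a ball of radius $R$ in time of order $R$, and over that time the phase picked up at distance $R$ is of order $R\cdot R^{-\rho}\to0$.

**Where this stops for general $v_0$.** The free argument needs a lower bound on the speed, and a bounded $v_0$ provides none. Suppose a state keeps half of its mass in $|x|\le R$ up to time $T$, and $v\ge cR^{-\rho}$ there. Then Cook's integral over $[0,T]$ is at least of order $TR^{-\rho}$. So everything depends on how long an a.c. state can stay in a ball.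

## 4. An absolutely continuous state spends time at most of order $R^d$ in a ball of radius $R$

**Lemma 2.** Let $d\ge1$, let $H=-\Delta+\mathcal V$ on $L^2(\mathbb R^d)$ with $\mathcal V$ bounded and real, and let $u$ have an $H$-spectral density that is $\le K$ and vanishes outside $(-\infty,K]$. Then for every bounded measurable $B$
$$\int_{-\infty}^\infty\|1_Be^{-itH}u\|^2\,dt\le C|B|, \tag{4}$$
with $C$ depending only on $K$, $d$ and $\|\mathcal V\|_\infty$.

**Step 1.** *We bound the Hilbert–Schmidt norm of $A=1_Be^{-H}$; this is where $|B|$ enters.* By Trotter's formula $e^{-H}=\operatorname{s-lim}(e^{\Delta/n}e^{-\mathcal V/n})^n$. Since $e^{\Delta/n}$ has a positive kernel and $|e^{-\mathcal V/n}\phi|\le e^{\|\mathcal V\|_\infty/n}|\phi|$, we get $|e^{-H}\phi|\le e^{\|\mathcal V\|_\infty}e^\Delta|\phi|$ almost everywhere. The heat kernel at time $1$ is in $L^2$, so $\|e^{-H}\phi\|_\infty\le C_1\|\phi\|$. Let $e_1,\dots,e_N$ be orthonormal. For each $\alpha\in\mathbb C^N$ with $|\alpha|\le1$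 we have $|\sum_i\alpha_i(e^{-H}e_i)(x)|\le C_1$ for a.e. $x$. Taking the supremum over a countable dense set of such $\alpha$ gives $\sum_i|(e^{-H}e_i)(x)|^2\le C_1^2$ a.e. Integrating over $B$ and letting $N\to\infty$ we get $\|A\|_{HS}^2\le C_1^2|B|$.

**Step 2.** *We turn the bounded density into square integrability in time.* Put $u_1=e^Hu$; its spectral density $m_1$ satisfies $m_1\le K_1:=Ke^{2K}$. Identify the cyclic subspace of $u_1$ with $L^2(m_1dE)$ so that $u_1$ becomes the function $1$. For $\phi\in L^2(\mathbb R^d)$ let $\tilde\phi$ represent the projection of $\phi$ onto that subspace, so $\int|\tilde\phi|^2m_1dE\le\|\phi\|^2$. Then $\langle e^{-itH}u_1,\phi\rangle=\int e^{-itE}\overline{\tilde\phi(E)}\,m_1(E)\,dE$, and Plancherel's theorem gives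
$$\int|\langle e^{-itH}u_1,\phi\rangle|^2dt=2\pi\int|\tilde\phi|^2m_1^2\,dE\le2\pi K_1\|\phi\|^2 .$$

**Step 3.** *We combine.* Take $\phi=A^*e_i$ and sum over an orthonormal basis. Since $u=e^{-H}u_1$, we get $\int\|1_Be^{-itH}u\|^2dt=\int\|Ae^{-itH}u_1\|^2dt\le2\pi K_1\|A\|_{HS}^2\le C|B|$. $\square$

If $\|1_{\{|x|\le R\}}e^{-itH}u\|^2\ge\frac12$ for $|t|\le T$, then (4) forces $T\le CR^d$. During a time $R^d$, a potential of size $R^{-\rho}$ produces a phase of order $R^{d-\rho}$. This points at the exponent $d$, and it tells us what to build: an a.c. state that stays in balls of radius about $L_n\to\infty$ for times $L_n^\beta$ with $\beta>\rho$, where $\beta$ may have to be as close to $d$ as we please.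

## 5. Why one coordinate is not enough, and why a sum of $d$ coordinates can be

A natural way to slow a particle down is a sequence of sparse tunnelling barriers on the half-line. Let a barrier of height $1$ and width $w$ stand at distance about $L$, and let the energy be $k^2<1$. The particle moves with speed $2k$ and meets the barrier about once in a time of order $L$. It gets through with probability about $e^{-2\kappa w}$, where $\kappa=\sqrt{1-k^2}$. With $w$ a multiple of $\log L$ this probability is a power $L^{-s}$, and the lifetime in the box is about $L^{1+s}$.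

In dimension $1$ this plan fails at a definite point: Lemma 2 with $d=1$ allows only $T\le CR$, so a state with lifetime $L^{1+s}$ in infinitely many boxes cannot be a.c. for a one-dimensional operator. The way out is a sum of $d$ one-dimensional operators. Its states $\prod_jf_j(x_j)$ stay in the box $[-L,L]^d$ as long as each factor does, and the spectral measure of the product is the convolution of the spectral measures of the factors, because the functions $\langle e^{-ith_j}f_j,f_j\rangle$ multiply. A convolution can be absolutely continuous although its factors are not.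

**Example.** Let $\varepsilon_1,\varepsilon_2,\dots$ be independent fair bits. The laws of $\sum_{i\text{ odd}}\varepsilon_i2^{-i}$ and $\sum_{i\text{ even}}\varepsilon_i2^{-i}$ live on the numbers whose base-$4$ digits lie in $\{0,2\}$ and in $\{0,1\}$ respectively. Each of these sets is covered by $2^n$ intervals of length $4^{-n}$ for every $n$, so it is a null set and both laws are singular. Their convolution is the law of $\sum_i\varepsilon_i2^{-i}$, which is uniform on $[0,1]$.

The numbers must fit together: the lifetime exponent $1+s$ must exceed $\rho$, and, by the dwell-time bound in $\mathbb R^d$, we expect to need $1+s<d$. As $\kappa$ varies with $k$, we work on a short interval of $k$.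

**Definition (fixed parameters).** Fix $s\in(\rho-1,d-1)$. Fix a compact interval $I=[k_1,k_2]\subset(0,1)$, $k_1<k_2$, so short that with $\kappa(k)=\sqrt{1-k^2}$, $\kappa_+=\max_I\kappa$, $\kappa_-=\min_I\kappa$,
$$s':=s\,\kappa_-/\kappa_+>\rho-1 .$$
Fix $\beta\in(\rho,1+s')$ and a real $g\in C_c^\infty(\operatorname{int}I)$ with $\frac2\pi\int g^2dk=1$. For $L\ge2$ put
$$w=w(L)=\frac{s}{2\kappa_+}\log L,\qquad b(L)=L^\beta. \tag{5}$$

So $e^{-2\kappa w}$ lies between $L^{-s}$ and $L^{-s'}$ on $I$. The condition $\beta<1+s'$ will keep the particle in the box until time $b(L)$, the condition $\beta>\rho$ makes the phase $b(L)L^{-\rho}$ diverge, and the condition $s<d-1$ will preserve absolute continuity. For $d=2$, $\rho=3/2$ one can take $s=3/4$, $I$ so short that $s'\ge7/10$, and $\beta=8/5$.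

## 6. The half-line operator and its change under one barrier

**Spectral representation.** Let $V\ge0$ be bounded with support in $[0,X]$, and let $h=-d^2/dx^2+V$ on $L^2(0,\infty)$ with Neumann condition at $0$. Let $\varphi(x,k)$ solve $-\varphi_{xx}+V\varphi=k^2\varphi$, $\varphi(0)=1$, $\varphi_x(0)=0$. It is real for real $k$, and $\varphi,\varphi_x$ are entire in $k^2$. Put $z=\varphi-i\varphi_x/k$. For $x\ge X$ we have $z_x=\varphi_x+ik\varphi=ikz$, so
$$z=a(k)e^{ikx},\qquad\varphi=\operatorname{Re}(a(k)e^{ikx})\qquad(x\ge X).$$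
Here $a$ is smooth on $(0,\infty)$, and it has no zero because $|z|^2=\varphi^2+\varphi_x^2/k^2>0$. For $V=0$: $\varphi=\cos kx$ and $a=1$.

We want the spectral measure. Let $\psi$ be the Jost solution, $\psi=e^{ikx}$ for $x\ge X$. The Wronskian $\varphi\psi_x-\varphi_x\psi$ is constant in $x$; at $0$ it is $\psi_x(0)$, and for $x\ge X$ it is $ike^{ikx}(\varphi+i\varphi_x/k)=ike^{ikx}\bar z=ik\bar a$. Also $\operatorname{Im}(\psi\overline{\psi_x})$ is constant and equals $-k$ for $x\ge X$. The Green function of $h$ at the origin is $\mathcal G(0,0;k^2+i0)=-\psi(0)/\psi_x(0)$, so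
$$\operatorname{Im}\mathcal G(0,0;k^2+i0)=\frac{-\operatorname{Im}(\psi(0)\overline{\psi_x(0)})}{|\psi_x(0)|^2}=\frac{k}{k^2|a|^2}=\frac1{k|a|^2}.$$
There are no eigenvalues: $h\ge0$; for $E>0$ nonzero real solutions oscillate without decay beyond $X$; for $E=0$ solutions are affine beyond $X$, hence square integrable only if they vanish. By the Weyl–Titchmarsh–Kodaira theorem, $(U\eta)(k)=\int\varphi(x,k)\eta(x)\,dx$ is unitary from $L^2(0,\infty)$ onto $L^2((0,\infty),d\sigma)$ with
$$d\sigma=\frac1\pi\frac{dE}{k|a|^2}=\frac2\pi|a(k)|^{-2}dk\qquad(E=k^2),$$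
and $UhU^{-1}$ is multiplication by $k^2$. The vector we follow always has the same profile $g$ in the spectral representation:
$$f=U^{-1}g=\int g\,\varphi(\cdot,k)\,d\sigma,\qquad G=\tfrac2\pi g^2|a|^{-2}\in C_c^\infty(\operatorname{int}I),\qquad M(t)=\langle e^{-ith}f,f\rangle=\int Ge^{-itk^2}dk .\tag{6}$$
The vector $f$ is real, and $M$ is its *return amplitude*. For $V=0$ this is the example of Section 2, and $\|f\|=1$.

**Adding a barrier.** Let $L\ge X$, $\ell\in[L,2L]$ and $\tilde V=V+1_{[\ell,\ell+w]}$, $w=w(L)$. Tildes denote the objects of $\tilde V$, with the same $g$: $\tilde h,\tilde\varphi,\tilde a,\tilde U,\tilde\sigma,\tilde f,\tilde G,\tilde M$. Then $\tilde\varphi=\varphi$ for $x\le\ell$. Let $\tilde z=\tilde\varphi-i\tilde\varphi_x/k$, $k\in I$.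

Inside the barrier $\tilde\varphi_{xx}=\kappa^2\tilde\varphi$. Writing $\varphi,\varphi_x$ for the values of $\tilde\varphi,\tilde\varphi_x$ at $\ell$, the values at $\ell+w$ are $\varphi\cosh\kappa w+\kappa^{-1}\varphi_x\sinh\kappa w$ and $\kappa\varphi\sinh\kappa w+\varphi_x\cosh\kappa w$. Hence
$$\tilde z(\ell+w)=\tilde z(\ell)\cosh\kappa w+\Bigl(\frac{\varphi_x}\kappa-\frac{i\kappa}{k}\varphi\Bigr)\sinh\kappa w .$$
Insert $\varphi=\frac12(\tilde z+\overline{\tilde z})$ and $\varphi_x=\frac{ik}2(\tilde z-\overline{\tilde z})$, taken at $\ell$, and use $\frac k\kappa+\frac\kappa k=\frac1{k\kappa}$: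
$$\tilde z(\ell+w)=p\,\tilde z(\ell)+q\,\overline{\tilde z(\ell)},\qquad p=\cosh\kappa w+\tfrac i2\bigl(\tfrac k\kappa-\tfrac\kappa k\bigr)\sinh\kappa w,\quad q=-\tfrac{i}{2k\kappa}\sinh\kappa w . \tag{7}$$
Moreover $|p|^2-|q|^2=\cosh^2\kappa w+\frac14\bigl[(\frac k\kappa-\frac\kappa k)^2-(\frac k\kappa+\frac\kappa k)^2\bigr]\sinh^2\kappa w=1$. Set
$$\zeta=-\frac{\bar q\,a}{\bar p\,\bar a}=re^{i\gamma},\qquad 0<r<1,\qquad\tau:=1-r^2=|p|^{-2},$$
with $\gamma$ real and smooth on $I$. Neither $r$ nor $\gamma$ depends on $\ell$. Since $\tilde z(\ell)=ae^{ik\ell}$ and $\tilde z(\ell+w)=\tilde ae^{ik(\ell+w)}$, (7) gives $\tilde ae^{ik(\ell+w)}=pae^{ik\ell}\bigl(1+\frac{q\bar a}{pa}e^{-2ik\ell}\bigr)$, that is,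
$$\tilde a=p\,a\,e^{-ikw}\bigl(1-\overline{\zeta e^{2ik\ell}}\bigr). \tag{8}$$
Therefore
$$P:=\frac{|a|^2}{|\tilde a|^2}=\frac{1-r^2}{|1-\zeta e^{2ik\ell}|^2}=1+2\operatorname{Re}\sum_{m\ge1}r^me^{im(\gamma+2k\ell)},\qquad\tilde G=PG. \tag{9}$$
For fixed $L$ the series converges uniformly on $I$, as $\max_Ir<1$.

So one barrier multiplies the density $G$ by a Poisson kernel in the fast angle $\gamma+2k\ell$: it has mean $1$ over a period of the angle, and narrow peaks (the resonances of the box) of height $\frac{1+r}{1-r}$. The index $m$ counts round trips of length $2\ell$. The damping is $r^m\approx e^{-m\tau/2}$, so about $1/\tau$ round trips matter.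

## 7. Estimates uniform in the scale

From here to the end of Section 8, $C,c>0$ depend only on $d$, $V$, the fixed parameters and fixed auxiliary functions, not on $L$, $\ell\in[L,2L]$, $m,n,t,x$. "For $L$ large" means beyond a threshold depending on the same data; in particular $w\ge1$. We write $D=d/dk$, $k\in I$. A prime on $\gamma$ or on a phase function is $d/dk$.

**Phase.** *The angle $\gamma$ must be slow compared with $2k\ell$.* We claim
$$|D^j\gamma|\le C_j\qquad(j\ge1). \tag{10}$$
With $\vartheta=\tanh\kappa w$,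
$$-\frac{\bar q}{\bar p}=\frac{-\frac{i}{2k\kappa}\vartheta}{1-\frac i2(\frac k\kappa-\frac\kappa k)\vartheta}.$$
The denominator has modulus $\ge1$ and $\vartheta\in[\tanh\kappa_-,1]$, so this is a smooth function of $(k,\vartheta)$ on a compact set, with modulus bounded away from $0$. The $j$-th $\kappa$-derivative of $\tanh(\kappa w)$ is $O(w^je^{-2\kappa w})=O(1)$ for $j\geq 1$, so $|D^j\vartheta|\le C_j$. Since $a/\bar a$ is a fixed smooth function, all derivatives of $\zeta$ are bounded and $|\zeta|\ge c$; then $D^j\gamma=\operatorname{Im}D^{j-1}(D\zeta/\zeta)$ is bounded.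

**Transmission.** *This is the size of $\tau$ and the price of differentiating it.* With $\tau_*=\min_I\tau$ and $\tau^*=\max_I\tau$,
$$|D^j\tau|\le C_jw^j\tau,\qquad\tau_*\ge cL^{-s},\qquad\tau^*\le CL^{-s'},\qquad\log(1/\tau_*)\le Cw. \tag{11}$$
Indeed $\tau=(1+Y)^{-1}$ with $Y=|q|^2=\sinh^2(\kappa w)/(4k^2\kappa^2)$. Since $\sinh^2u=\frac12(\cosh2u-1)$ and $\kappa w\ge\kappa_-$, the $j$-th $\kappa$-derivative of $\sinh^2(\kappa w)$ is at most $C_jw^j\cosh(2\kappa w)\le C_jw^j\sinh^2(\kappa w)$; so $|D^jY|\le C_jw^jY$. For $j\ge1$, $D^j\tau$ is a combination of terms $\prod_{i=1}^lD^{j_i}Y/(1+Y)^{l+1}$ with $\sum j_i=j$, each at most $C_jw^jY^l(1+Y)^{-l-1}\le C_jw^j\tau$. Finally $1+Y\le Ce^{2\kappa_+w}=CL^s$ and $Y\ge ce^{2\kappa_-w}=cL^{s'}$, and $\log(CL^s)\le Cw$.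

**Powers of $r$.** *The amplitudes in (9) are $r^m$ with unbounded $m$; we need derivative bounds uniform in $m$.* For $L$ large,
$$|D^jr^m|\le C_jw^je^{-m\tau_*/4}\qquad(j\ge0,\ m\ge0). \tag{12}$$
For $L$ large $\tau\le\frac12$, so $\log r=\frac12\log(1-\tau)$ and (11) give $|D^j\log r|\le C_jw^j\tau$ for $j\ge1$. Now $D^jr^m=D^je^{m\log r}$ is $r^m$ times a combination of products $\prod_{i\le l}(m\,D^{j_i}\log r)$ with $\sum j_i=j$, each at most $C_jw^j(m\tau)^l$. Since $r^m=(1-\tau)^{m/2}\le e^{-m\tau/2}$ and $(m\tau)^le^{-m\tau/2}\le C_le^{-m\tau/4}$, (12) follows.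

**The factor $1/p$ and the height of $P$.** *Both will be needed for wave functions outside the barrier and for the $L^2$ norm of the change of $M$.*
$$|D^j(1/p)|\le C_jw^j,\qquad P\le\frac{1-r^2}{(1-r)^2}=\frac{(1+r)^2}{\tau}\le\frac4{\tau_*}\le CL^s. \tag{13}$$
For the first, $1/p=\operatorname{sech}(\kappa w)\bigl[1+\frac i2(\frac k\kappa-\frac\kappa k)\vartheta\bigr]^{-1}$; the bracket has modulus $\ge1$ and bounded derivatives, and the $\kappa$-derivatives of $\operatorname{sech}(\kappa w)$ are at most $C_jw^j\operatorname{sech}(\kappa w)$.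

**Lemma 3 (integration by parts).** Let $\Psi$ be real and smooth on an interval of length $\le1$, $|\Psi'|\ge\Lambda>0$, $|\Psi''|,|\Psi'''|\le C_1\Lambda$, and let $A$ be smooth with compact support inside, $|D^jA|\le Bw^j$ for $j\le2$, $w\ge1$. Then
$$\Bigl|\int Ae^{i\Psi}dk\Bigr|\le CBw^2\Lambda^{-2}. \tag{14}$$
If only the bounds on $A,DA,\Psi',\Psi''$ are available, then
$$\Bigl|\int Ae^{i\Psi}dk\Bigr|\le CBw\Lambda^{-1}. \tag{15}$$
Here $C$ depends only on $C_1$.

*Proof.* Write $e^{i\Psi}=(i\Psi')^{-1}(e^{i\Psi})'$ and integrate by parts twice, respectively once. We have $|1/\Psi'|\le1/\Lambda$, $|(1/\Psi')'|=|\Psi''|/|\Psi'|^2\le C_1/\Lambda$ and $|(1/\Psi')''|\le|\Psi'''|/|\Psi'|^2+2|\Psi''|^2/|\Psi'|^3\le C/\Lambda$; each derivative falling on $A$ costs at most $w$. $\square$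

## 8. What one far barrier does: four estimates

Let
$$\xi(t)=\tilde M(t)-M(t)=\int(P-1)Ge^{-itk^2}dk . \tag{16}$$
Fix $0\le\chi\in C_c^\infty((1,2))$ with $\int\chi=1$, and let $\mathbb E$ be the expectation when $\ell$ is random with density $L^{-1}\chi(\ell/L)$.

**Proposition 4.** As $L\to\infty$:

(A) for each $A\in C_c^\infty(\operatorname{int}I)$: $\ \sup_{\ell\in[L,2L]}\bigl|\int A(P-1)\,dk\bigr|\to0$;

(B) for each $T<\infty$: $\ \sup_{\ell\in[L,2L]}\sup_{|t|\le T}\|e^{-it\tilde h}\tilde f-e^{-ith}f\|\to0$;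

(C) for $L$ large: $|\xi(t)|\le C$ and $\int|\xi(t)|^2dt\le CL^s$ for all $\ell\in[L,2L]$; and $\sup_{t\in\mathbb R}\mathbb E|\xi(t)|^2\le C/L$;

(D) $\sup_{\ell\in[L,2L]}\sup_{|t|\le b(L)}\|1_{\{x>\ell+w\}}e^{-it\tilde h}\tilde f\|\to0$.

Part (B) says that a far barrier is invisible for any fixed time. Part (D) says that it traps the particle until time $L^\beta$. Part (C) is the core. The change $\xi$ of the return amplitude is not small in $L^2(dt)$: by Parseval the mean of $(P-1)^2$ over a period of the angle is $\sum_{m\ne0}r^{2|m|}=2r^2/(1-r^2)$, about $2/\tau$, and Plancherel turns this into the $L^s$. This is the analytic form of the one-dimensional obstruction. But at each single time $\xi$ is small in mean square, and in a product of $d$ independent copies we shall pay $L^s$ once and gain $L^{-1}$ in the other $d-1$ factors.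

**Step 1: proof of (A).** *We use that $P-1$ has only fast Fourier modes.* By (9) the integral is the sum over $m\ge1$ of $\int Ar^me^{im(\gamma+2k\ell)}dk$ and of the same terms with the conjugate exponential. By (10) the phase derivative has modulus $\ge2mL-Cm\ge mL$ for $L$ large, and higher derivatives are $\le Cm$. By (12) and (14) each term is $\le Cw^2(mL)^{-2}$, and the sum is $\le Cw^2/L^2\to0$.

**Step 2: proof of (B).** *First $\tilde f\to f$, then the evolution.* By (A) with $A=G$, $\|\tilde f\|^2=\int g^2d\tilde\sigma=\int PG\,dk\to\int G\,dk=\|f\|^2$. Let $\eta$ be continuous with compact support. For $L$ large, $\tilde\varphi=\varphi$ on $\operatorname{supp}\eta$, so $\tilde U\eta=U\eta$, which is smooth in $k$, and by (A)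
$$\langle\tilde f,\eta\rangle=\int P\,g\,\overline{U\eta}\,\tfrac2\pi|a|^{-2}dk\to\int g\,\overline{U\eta}\,d\sigma=\langle f,\eta\rangle .$$
The norms are bounded and such $\eta$ are dense, so $\tilde f\to f$ weakly. With convergence of norms, $\tilde f\to f$ in norm. This holds for every choice $\ell=\ell(L)\in[L,2L]$, hence uniformly in $\ell$. By (3) with $B=1_{[\ell,\ell+w]}$, for $|t|\le T$,
$$\|e^{-it\tilde h}\tilde f-e^{-ith}f\|\le\|\tilde f-f\|+\int_{-T}^T\|1_{\{x\ge L\}}e^{-it'h}f\|\,dt'.$$
The integrand is at most $\|f\|$ and tends to $0$ for each $t'$, so the integral tends to $0$ by dominated convergence.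

**Step 3: the first two bounds in (C).** *These do not need the average.* Since $P,G\ge0$, $|\xi|\le\int PG\,dk+\int G\,dk\le3\int G\,dk$ for $L$ large, by (A). By Plancherel in $E=k^2$ and (13),
$$\int|\xi|^2dt=2\pi\int|P-1|^2G^2\frac{dk}{2k}\le C\Bigl(\sup_IP\int PG\,dk+1\Bigr)\le CL^s .$$

**Step 4: separating the round trips that matter at time $t$.** *We begin the proof of $\mathbb E|\xi(t)|^2\le C/L$ by discarding all $m$ without a stationary phase.* By (9), $\xi(t)=\xi^+(t)+\overline{\xi^+(-t)}$ with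
$$\xi^+=\sum_{m\ge1}\xi_m,\qquad\xi_m(t)=\int Gr^me^{i\Psi_m}dk,\qquad\Psi_m=m\gamma+2mk\ell-tk^2 ,$$
so it suffices to bound $\mathbb E|\xi^+(t)|^2$ uniformly in $t\in\mathbb R$. For $L$ large, $2m\ell+m\gamma'(k)\in[mL,5mL]$. A stationary point needs $m\ell\approx tk$: $m$ round trips, of length $2\ell$ each, at speed $2k$. So put
$$\mathcal R=\mathcal R_t=\{m\ge1:\ k_1t/(5L)<m<4k_2t/L\}\ \text{ for }t>0,\qquad\mathcal R=\emptyset\ \text{ for }t\le0 .$$
For $m\notin\mathcal R$ we have $|\Psi_m'|\ge c(mL+|t|)$: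

* if $t\le0$, then $\Psi_m'\ge mL+2|t|k_1$;
* if $t>0$ and $m\ge4k_2t/L$, then $\Psi_m'\ge mL-2tk_2\ge mL/2\ge2k_2t$;
* if $t>0$ and $m\le k_1t/(5L)$, then $|\Psi_m'|\ge2tk_1-5mL\ge tk_1\ge5mL$.

Also $|\Psi_m''|,|\Psi_m'''|\le C(m+|t|)$. By (12) and (14), $\sum_{m\notin\mathcal R}|\xi_m|\le C\sum_mw^2(mL)^{-2}\le Cw^2/L^2$, uniformly in $\ell$ and $t$.

**Why the triangle inequality is not enough for $m\in\mathcal R$.** For such $m$ we have $|\Psi_m''|\ge2t-Cm\ge t$ for $L$ large, and van der Corput's lemma gives $|\xi_m|\le Cwt^{-1/2}$. As $|\mathcal R|\le Ct/L$, adding absolute values gives $|\xi^+|\le C(wt^{1/2}L^{-1}+w^2L^{-2})$. About $L^s$ round trips matter, that is, times up to $L^{1+s}$; there the square of this bound is of order $w^2L^{s-1}$ instead of $1/L$. Used in a product for $d=2$, it would give $L^{s-1}\cdot L^s$ up to logarithms, which is not small when $s\ge\frac12$, while we need every $s<1$. We must use the cancellation between different $m$, and averaging over $\ell$ exposes it.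

**Step 5: averaging over $\ell$.** *The average ties the two integration variables together.* Let $t>0$ and $m,n\in\mathcal R$. We record
$$\frac mn,\frac nm\le\Gamma:=\frac{20k_2}{k_1};\qquad cL\le\frac tm\le CL;\qquad\sum_{m\in\mathcal R}\frac1m\le C;\qquad\max\mathcal R\le\Gamma m .\tag{17}$$
The third holds since $\mathcal R\subset[m_0,\Gamma m_0]$ with $m_0=\min\mathcal R\ge1$, so the sum is at most $1+\log\Gamma$. Let $\hat\chi(y)=\int\chi(u)e^{iuy}du$, a rapidly decreasing function. Since $\mathbb E\,e^{2i\ell y}=\hat\chi(2Ly)$, we have $\mathbb E\bigl|\sum_{m\in\mathcal R}\xi_m\bigr|^2=\sum_{m,n\in\mathcal R}J_{mn}$ with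
$$J_{mn}=\iint G(k)G(k_*)r(k)^mr(k_*)^ne^{i\Theta}\,\hat\chi\bigl(2L(mk-nk_*)\bigr)\,dk\,dk_*,\qquad\Theta=m\gamma(k)-n\gamma(k_*)-t(k^2-k_*^2). \tag{18}$$

**Step 6: the diagonal.** *This gives the main term $C/L$.* We have $|J_{mm}|\le C\iint_{I\times I}|\hat\chi(2Lm(k-k_*))|\,dk\,dk_*\le C/(Lm)$, so by (17) $\sum_{m\in\mathcal R}|J_{mm}|\le C/L$.

**Step 7: off the diagonal, set-up.** *For $m\ne n$ we show that on the set where $\hat\chi$ is not negligible, $\Theta$ oscillates in the remaining variable.* Substitute $y=mk-nk_*$, i.e. $k_*=(mk-y)/n$: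
$$J_{mn}=\frac1n\int dy\,\hat\chi(2Ly)\int dk\,A(k,y)e^{i\Theta(k,y)},\qquad A=G(k)G(k_*)r(k)^mr(k_*)^n .$$
For fixed $y$ the inner integral is over the interval $\{k\in I:k_*\in I\}$, and $A$ vanishes near its endpoints. By (12) and $\partial_kk_*=m/n\le\Gamma$,
$$|A|\le Ce^{-m\tau_*/4},\qquad|\partial_kA|\le Cwe^{-m\tau_*/4}.$$
Let $y_0=k_1/(4\Gamma)<1$.

**Step 8: off the diagonal, $|y|\le y_0$.** *We bound $\partial_k\Theta$ from below and integrate by parts once.* Where $k,k_*\in I$,
$$\partial_k\Theta=m[\gamma'(k)-\gamma'(k_*)]+2t\Bigl[\Bigl(\frac{m^2}{n^2}-1\Bigr)k-\frac{ym}{n^2}\Bigr].$$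
Here
$$\Bigl|\Bigl(\frac{m^2}{n^2}-1\Bigr)k\Bigr|=\frac{|m-n|(m+n)}{n^2}k\ge k_1\frac{|m-n|}n,\qquad\Bigl|\frac{ym}{n^2}\Bigr|\le\frac{y_0\Gamma}{n}=\frac{k_1}{4n}\le\frac{k_1}4\frac{|m-n|}n ,$$
so the second term of $\partial_k\Theta$ has modulus $\ge\frac32k_1\frac tn|m-n|\ge cL|m-n|$. Since $|k-k_*|=|(n-m)k+y|/n\le2|m-n|/n$, the first term is $\le C|m-n|$ by (10). Thus $|\partial_k\Theta|\ge cL|m-n|$ for $L$ large. Likewise
$$\partial_k^2\Theta=m[\gamma''(k)-\gamma''(k_*)]+m\Bigl(1-\frac mn\Bigr)\gamma''(k_*)-2t\Bigl(1-\frac{m^2}{n^2}\Bigr)=O(L|m-n|),$$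
the first two terms being $O(|m-n|)$ and the last at most $2\frac tn\cdot\frac{m+n}n|m-n|$. By (15) the inner integral is at most $Cwe^{-m\tau_*/4}/(L|m-n|)$. Since $\int|\hat\chi(2Ly)|dy\le C/L$ and $1/n\le\Gamma/m$, these parts contribute in total at most
$$\frac{Cw}{L^2}\sum_{m\in\mathcal R}\frac{e^{-m\tau_*/4}}m\sum_{n\in\mathcal R,\,n\ne m}\frac1{|m-n|}\le\frac{Cw}{L^2}\sum_{m\in\mathcal R}\frac{\bigl(1+\log(1+\Gamma m)\bigr)e^{-m\tau_*/4}}m ,$$
because $|m-n|\le\max\mathcal R\le\Gamma m$. The logarithm would be unbounded as $t\to\infty$; the damping controls it. Indeed $\log(1+\Gamma m)\le C+\log(1/\tau_*)+\log^+(m\tau_*)$ and $\log^+(u)e^{-u/4}$ is bounded. With $\sum_{\mathcal R}1/m\le C$ and (11) the total is at most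
$$\frac{Cw(1+\log(1/\tau_*))}{L^2}\le\frac{Cw^2}{L^2}.$$

**Step 9: off the diagonal, $|y|>y_0$, and the end of (C).** *Here the rapid decay of $\hat\chi$ beats everything.* For every $K$, $\int_{|y|>y_0}|\hat\chi(2Ly)|dy\le C_KL^{-K}$, and the inner integral is $\le Ce^{-m\tau_*/4}$. The total contribution is at most
$$C_KL^{-K}\sum_{m\ge1}e^{-m\tau_*/4}\sum_{n\in\mathcal R}\frac1n\le\frac{C_KL^{-K}}{\tau_*}\le C_KL^{s-K};$$
take $K=s+2$. Adding Steps 4, 6, 8 and 9, $\mathbb E|\xi^+(t)|^2\le C(w^4L^{-4}+L^{-1}+w^2L^{-2}+L^{-2})\le C/L$ for $L$ large, uniformly in $t$.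

**Step 10: proof of (D), the wave function beyond the barrier.** *We expand it in round trips.* As $\tilde f$ is real, the norm in (D) is even in $t$; let $0\le t\le b=b(L)$. For $x>\ell+w$, $\tilde\varphi/|\tilde a|^2=\frac12\bigl(e^{ikx}/\overline{\tilde a}+e^{-ikx}/\tilde a\bigr)$. Expanding $1/\tilde a$ by (8) in a geometric series, $e^{-it\tilde h}\tilde f(x)=\int g\tilde\varphi e^{-itk^2}d\tilde\sigma=\psi^++\psi^-$, where
$$\psi^+=\frac1\pi\sum_{m\ge0}\int\frac{g}{\bar p\bar a}r^me^{i[k(x-w)+m(\gamma+2k\ell)-tk^2]}dk,\qquad\psi^-=\frac1\pi\sum_{m\ge0}\int\frac{g}{pa}r^me^{-i[k(x-w)+m(\gamma+2k\ell)+tk^2]}dk .$$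
By (12) and (13) the amplitudes have $j$-th derivatives $\le C_jw^j$. Let $L$ be so large that $w\le L/2\le x/2$.

**Step 11: the incoming wave and the late round trips.** *These are small by nonstationary phase.* In $\psi^-$ the phase derivative has modulus $\ge\Lambda:=x/2+mL+2tk_1$, and higher derivatives are $\le C(m+t)\le C\Lambda$. By (14), and since $x\ge L$,
$$|\psi^-(x)|\le Cw^2\sum_{m\ge0}(x+mL)^{-2}\le Cw^2\Bigl(\frac1{x^2}+\frac1{Lx}\Bigr)\le\frac{Cw^2}{Lx},$$
whose norm in $L^2(x\ge L)$ is $\le Cw^2L^{-3/2}\to0$. In $\psi^+$ consider the terms with $m\ge N:=\lceil4k_2b/L\rceil$. There $2bk_2\le mL/2$, so the phase derivative is $\ge x/2+mL-2bk_2\ge\frac12(x+mL)$, and higher derivatives are $\le C(m+b)\le CmL$. The same bound applies. These are particles that would need more round trips than there was time for.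

**Step 12: the early round trips.** *Here we use that each attempt succeeds with probability at most $\tau^*$.* By Plancherel in $x\in\mathbb R$ and $|p|^{-2}=\tau$, the squared norm of the terms of $\psi^+$ with $m<N$ is at most
$$\int G\tau\Bigl|\sum_{m<N}r^me^{im(\gamma+2k\ell)}\Bigr|^2dk\le\tau^*\sum_{m,n<N}\int Gr^{m+n}e^{i(m-n)(\gamma+2k\ell)}dk\le\tau^*\bigl(CN+CNw^2L^{-2}\bigr).$$
The $N$ diagonal terms are $\le C$ each, and a term with $m\ne n$ is $\le Cw^2(|m-n|L)^{-2}$ by (12) and (14). Since $N\le CL^{\beta-1}+1$ and $\tau^*\le CL^{-s'}$, this is $\le CL^{-s'}(L^{\beta-1}+1)\to0$, because $\beta-1<s'$. $\square$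

## 9. Sparse barriers in all coordinates: the background $v_0$ and a slow a.c. vector

For $j=1,\dots,d$ let $V_j^{(0)}=0$ and
$$V_j^{(n)}=V_j^{(n-1)}+1_{[\ell_{j,n},\,\ell_{j,n}+w_n]},\qquad\ell_{j,n}\in[L_n,2L_n],\quad w_n=w(L_n),\quad L_0:=1 .$$
Let $h_j^{(n)},f_j^{(n)},M_j^{(n)}$ be the objects (6) for $V_j^{(n)}$, always with the same $g$. Put $b_n=b(L_n)$ for $n\ge1$, $b_0=0$, $\eta=\frac1{20d}$ and $Q^{(n)}=\prod_{j=1}^dM_j^{(n)}$. Recall $\|f_j^{(0)}\|=1$.

**Proposition 5.** One can choose inductively $L_n$ (with $L_n\ge2L_{n-1}$, $L_n\ge n$, $L_n$ beyond the supports of all $V_j^{(n-1)}$, $w_n\le L_n$) and $\ell_{j,n}\in[L_n,2L_n]$ such that for all $j$ and $n\ge1$: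

1. $\|e^{-ith_j^{(n)}}f_j^{(n)}-e^{-ith_j^{(n-1)}}f_j^{(n-1)}\|\le\eta2^{-n}$ for $|t|\le b_{n-1}$;
2. $\|1_{\{x>3L_n\}}e^{-ith_j^{(n)}}f_j^{(n)}\|\le\eta$ for $|t|\le b_n$;
3. $\|Q^{(n)}-Q^{(n-1)}\|_{L^2(\mathbb R,dt)}\le2^{-n}$.

**Step 1: properties 1 and 2.** *They hold for every choice of the positions.* Apply (B) with $T=b_{n-1}$ and (D), with $V=V_j^{(n-1)}$, and take $L_n$ large; note $\ell_{j,n}+w_n\le3L_n$.

**Step 2: property 3.** *It holds for some choice, because it holds on average; here $s<d-1$ is used.* Write $L=L_n$, let $\ell_{1,n},\dots,\ell_{d,n}$ be independent with density $L^{-1}\chi(\cdot/L)$, and $\xi_j=M_j^{(n)}-M_j^{(n-1)}$. Expand $\prod_j(M_j^{(n-1)}+\xi_j)$; by the Cauchy–Schwarz inequality and independence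
$$\mathbb E\|Q^{(n)}-Q^{(n-1)}\|^2\le2^d\sum_{\emptyset\ne S\subset\{1,\dots,d\}}\int\prod_{j\in S}\mathbb E|\xi_j(t)|^2\prod_{i\notin S}|M_i^{(n-1)}(t)|^2\,dt .$$
If $S$ is not the full set, some $M_i^{(n-1)}$ with $i\notin S$ is in $L^2(dt)$, being the Fourier transform of a smooth compactly supported density in $E$; one factor $\mathbb E|\xi_j|^2$ is $\le C/L$, and the others are bounded. This contributes $O(1/L)$. If $S$ is full, use $\mathbb E|\xi_j|^2\le C/L$ for $d-1$ indices and $\int\mathbb E|\xi_j|^2dt\le CL^s$ for the last one: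
$$\Bigl(\frac CL\Bigr)^{d-1}CL^s\to0\quad\text{as }L\to\infty,\ \text{since }s<d-1 .$$
The constants depend on $V_1^{(n-1)},\dots,V_d^{(n-1)}$, which are fixed at this stage. So for $L_n$ large the expectation is below $4^{-n}$, and a suitable tuple exists. $\square$

**Step 3: the limit.** *We pass to infinitely many barriers and keep the trapping at every scale.* Let $V_j=\sup_nV_j^{(n)}$. The barriers are disjoint, so $0\le V_j\le1$. Let $h_j$ be the corresponding Neumann operator, and put
$$v_0(x)=\sum_{j=1}^dV_j(|x_j|),\qquad0\le v_0\le d,\qquad H_0=-\Delta+v_0 .$$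
By property 1 at $t=0$, $f_j^{(n)}\to f_j$ in norm with $\|f_j-f_j^{(0)}\|\le\eta$. For each $u$, $V_j^{(n)}u\to V_ju$ in $L^2$, so (3) and dominated convergence give $e^{-ith_j^{(n)}}\to e^{-ith_j}$ strongly; hence $e^{-ith_j^{(n)}}f_j^{(n)}\to e^{-ith_j}f_j$. For $|t|\le b_n$, property 1 for all indices greater than $n$ (the $b_n$ increase) gives $\|e^{-ith_j}f_j-e^{-ith_j^{(n)}}f_j^{(n)}\|\le\eta$. With property 2,
$$\|1_{\{x>3L_n\}}e^{-ith_j}f_j\|\le2\eta\qquad(|t|\le b_n). \tag{19}$$

**Step 4: the vector $F$ is absolutely continuous.** *This is what property 3 is for.* Let $F(x)=\prod_{j=1}^d2^{-1/2}f_j(|x_j|)$. Even functions on $\mathbb R$ correspond to the Neumann problem on the half-line, and $H_0$ is a sum of one-dimensional operators, so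
$$e^{-itH_0}F=\prod_j2^{-1/2}(e^{-ith_j}f_j)(|x_j|),\qquad\langle e^{-itH_0}F,F\rangle=\prod_j\langle e^{-ith_j}f_j,f_j\rangle=\lim_{n\to\infty}Q^{(n)}(t)$$
pointwise. Now $Q^{(0)}\in L^2(dt)$, and by property 3 the $Q^{(n)}$ form a Cauchy sequence in $L^2(dt)$. So the pointwise limit is in $L^2(dt)$, and by Fact 1 the spectral measure of $F$ is $\omega(E)dE$ with $\omega\in L^2$.

**Remark.** No factor $f_j$ lies in the a.c. subspace of $h_j$. Suppose one did. Extend it evenly to $\mathbb R$ and cut its spectral density off as in Step 5, changing the vector by at most $\frac1{10}$ in norm. By (19) and $\|f_j\|\ge1-\eta\ge0.975$, $2\eta\le0.05$, the new vector has mass at least $\bigl((0.975^2-0.05^2)^{1/2}-0.1\bigr)^2\ge\frac12$ in $|x|\le3L_n$ for $|t|\le b_n$. Lemma 2 with $d=1$ gives $b_n\le CL_n$ for all $n$, whereas $b_n/L_n=L_n^{\beta-1}\to\infty$. So the situation is that of the bit example in Section 5.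

**Step 5: localization of $F$, and a cut-off in energy.** *We need a vector to which Lemma 2 applies.* We have $\|F\|=\prod_j\|f_j\|\ge(1-\eta)^d\ge0.95$. Put $R_n=3\sqrt d\,L_n$. If $|x|>R_n$, then $|x_j|>3L_n$ for some $j$, so by (19)
$$\|1_{\{|x|>R_n\}}e^{-itH_0}F\|\le2d\eta(1+\eta)^{d-1}\le0.1\,e^{1/20}\le0.11\qquad(|t|\le b_n).$$
Let $\Phi=E_{H_0}(S_K)F$ be the spectral projection of $F$ with $S_K=\{E\le K:\omega(E)\le K\}$. As $\|F-\Phi\|^2=\int_{\mathbb R\setminus S_K}\omega\,dE\to0$ when $K\to\infty$, fix $K$ with $\|F-\Phi\|\le\frac1{10}$. Then $\Phi$ has a spectral density $\le K$ vanishing outside $(-\infty,K]$, it lies in the a.c. subspace of $H_0$ and in $H^2(\mathbb R^d)$, and $\|\Phi\|\le(1+\eta)^d\le2$. With $\Phi_t=e^{-itH_0}\Phi$,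
$$\|1_{\{|x|\le R_n\}}\Phi_t\|^2\ge\tfrac12\qquad(|t|\le b_n,\ n\ge1), \tag{20}$$
because $(0.95^2-0.11^2)^{1/2}-0.1>2^{-1/2}$.

## 10. The potential $v$ and the runaway phase

From here on $r_i$ denotes radii; the reflection modulus $r(k)$ no longer appears.

**What $v$ must achieve.** Suppose $W_+$ exists and put $\Omega_t=e^{-itH}W_+\Phi$, so that $\|\Omega_t-\Phi_t\|\to0$. The phase is governed by $\int\langle v\Phi_t,\Omega_t\rangle dt$. One would like to replace $\Omega_t$ by $\Phi_t$ and use $v>0$. The error is $\|v\Phi_t\|\,\|\Omega_t-\Phi_t\|$, and we know no rate for the second factor. If $v$ has size $\epsilon$ on the whole region visited, the error is $\epsilon\cdot o(1)$ and harmless against the main term $\frac12\epsilon$. But near the origin $v$ is much larger than the value $\epsilon_i$ it has at scale $R_{n_i}$, and an error $o(1)\cdot\|v\|_\infty$ over a long time swamps the main term. So the inner region must be treated apart. Lemma 2 says that the total time spent there is finite, and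 we choose the scales so sparse that at late times it is negligible.

**Step 1: choice of scales.** *We fix times after which $\Phi_t$ has essentially left the previous ball.* Put $r_0=1$, $n_0=0$. Given $r_{i-1}$, let $B_{i-1}=\{|x|\le2r_{i-1}\}$. By Lemma 2 (for $H_0$ and $\Phi$) choose $t_i\ge i$ with
$$\int_{|t|\ge t_i}\|1_{B_{i-1}}\Phi_t\|^2dt\le\frac1{1+|B_{i-1}|}. \tag{21}$$
Then choose $n_i>n_{i-1}$ with $b_{n_i}\ge2t_i$ and $R_{n_i}\ge2r_{i-1}$, and put
$$r_i=R_{n_i},\qquad T_i=b_{n_i},\qquad\epsilon_i=r_i^{-\rho}.$$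
Since $r_i=3\sqrt d\,L_{n_i}$, $T_i=L_{n_i}^\beta$ and $\beta>\rho$, we have $\epsilon_iT_i\to\infty$. These choices do not involve $\lambda$.

**Step 2: definition of $v$ and its bounds.** *We make $v$ constant, equal to $\epsilon_i$, on most of the ball of radius $r_i$, with smooth steps.* Let $\theta\in C^\infty([0,\infty))$ be nonincreasing, $\theta=1$ on $[0,1]$, $\theta=0$ on $[2,\infty)$, and
$$v(x)=\sum_{i\ge1}(\epsilon_i-\epsilon_{i+1})\,\theta(|x|/r_i).$$
Since $r_{i+1}\ge2r_i$, the $\epsilon_i$ decrease to $0$. On $|x|\le r_i$ all terms with index $\ge i$ are constant, so $v$ is locally a finite sum of smooth functions plus a constant. Telescoping gives $v=\epsilon_1$ on $|x|\le r_1$ and $v=\epsilon_i$ on $2r_{i-1}\le|x|\le r_i$. On $r_i\le|x|\le2r_i$ only the $i$-th term varies, and $v=\epsilon_{i+1}+(\epsilon_i-\epsilon_{i+1})\theta(|x|/r_i)\in[\epsilon_{i+1},\epsilon_i]$. Thus $v$ is smooth, positive, radial and nonincreasing. Where $2r_{i-1}\le|x|\le2r_i$ we have $v\le\epsilon_i=r_i^{-\rho}$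 and $1+|x|\le3r_i$, so $v\le3^\rho(1+|x|)^{-\rho}$; on $|x|\le2$, $v=\epsilon_1$. Derivatives of order $|\alpha|\ge1$ are supported in the shells $r_i\le|x|\le2r_i$, where they are $\le C_\alpha\epsilon_ir_i^{-|\alpha|}\le C_\alpha'(1+|x|)^{-\rho-|\alpha|}$. This is (1). We keep
$$0\le v\le\epsilon_i\ \text{ on }\{|x|\ge2r_{i-1}\},\qquad v=\epsilon_i\ \text{ on }\{2r_{i-1}\le|x|\le r_i\}. \tag{22}$$

**Step 3: what existence of $W_+$ would imply.** *We bound the accumulated phase.* Let $\lambda\ne0$, $H=H_0+\lambda v$, and suppose $W_+=W_+(H,H_0)$ exists. With $\Omega_t=e^{-itH}W_+\Phi$,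
$$\|\Omega_t-\Phi_t\|=\|W_+\Phi-e^{itH}e^{-itH_0}\Phi\|\to0\quad(t\to+\infty),\qquad\delta_i:=\sup_{t\ge t_i}\|\Omega_t-\Phi_t\|\to0 .$$
By Fact 4, $\frac d{dt}\langle e^{itH}e^{-itH_0}\Phi,W_+\Phi\rangle=i\lambda\langle v\Phi_t,\Omega_t\rangle$. The scalar product being differentiated is bounded by $\|\Phi\|^2$, so
$$\Bigl|\int_{t_i}^{T_i}\langle v\Phi_t,\Omega_t\rangle\,dt\Bigr|\le\frac{2\|\Phi\|^2}{|\lambda|}\qquad\text{for all }i. \tag{23}$$
Split $v=u_i+\tilde v_i$ with $u_i=v1_{B_{i-1}}$.

**Step 4: the near part is bounded.** *Here $v$ is not small, but nobody is there.* By Fact 3 the $H$-spectral measure of $W_+\Phi$ is the $H_0$-spectral measure of $\Phi$, so Lemma 2 applies to $H$ and $W_+\Phi$: $\int\|1_B\Omega_t\|^2dt\le C|B|$ for every bounded $B$, with $C$ independent of $B$. With (21),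
$$\int_{t_i}^{T_i}|\langle u_i\Phi_t,\Omega_t\rangle|\,dt\le\|v\|_\infty\Bigl(\int_{t_i}^\infty\|1_{B_{i-1}}\Phi_t\|^2dt\Bigr)^{1/2}\Bigl(\int\|1_{B_{i-1}}\Omega_t\|^2dt\Bigr)^{1/2}\le\|v\|_\infty\Bigl(\frac{C|B_{i-1}|}{1+|B_{i-1}|}\Bigr)^{1/2},$$
which is bounded independently of $i$.

**Step 5: the main part diverges.** *Here $v$ is essentially the constant $\epsilon_i$, and half of the mass is there.* For $t_i\le t\le T_i$, by (22), (20) with $n=n_i$, and $\|\Phi\|\le2$,
$$\operatorname{Re}\langle\tilde v_i\Phi_t,\Omega_t\rangle\ge\langle\tilde v_i\Phi_t,\Phi_t\rangle-\epsilon_i\|\Phi\|\delta_i\ge\epsilon_i\bigl(\tfrac12-\|1_{B_{i-1}}\Phi_t\|^2-2\delta_i\bigr).$$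
In the second inequality, $\tilde v_i=\epsilon_i$ on $\{2r_{i-1}<|x|\le r_i\}$, and the mass of $\Phi_t$ on this set is the mass on $\{|x|\le r_i\}$ minus that on $B_{i-1}$. Integrate, using (21) and $T_i-t_i\ge T_i/2$. As soon as $\delta_i\le\frac18$,
$$\operatorname{Re}\int_{t_i}^{T_i}\langle\tilde v_i\Phi_t,\Omega_t\rangle\,dt\ge\epsilon_i\Bigl(\frac{T_i}2\cdot\frac14-1\Bigr)=\epsilon_i\Bigl(\frac{T_i}8-1\Bigr)\to\infty .$$

**Step 6: conclusion for both signs.** *We compare and repeat for negative times.* Steps 4 and 5 show that the left side of (23) tends to infinity, while its right side is fixed. Hence $W_+(H,H_0)$ does not exist. Suppose now that $W_-$ exists, and put $\Omega_t=e^{-itH}W_-\Phi$ and $\delta_i=\sup_{t\le-t_i}\|\Omega_t-\Phi_t\|\to0$. Since (20) and (21) hold for both signs of $t$, Steps 3–5 on the interval $[-T_i,-t_i]$ give the same contradiction. So $W_-(H,H_0)$ does not exist either. As $\lambda\ne0$ was arbitrary and $v_0,v$ were chosen before it, Theorem 1 is proved. $\blacksquare$
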